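\title{Every infinite-dimensional separable Banach space carries a hypercyclic operator that fails the Hypercyclicity Criterion}

\begin{abstract}
We show that on every infinite-dimensional separable Banach space $X$, real or complex, there is a hypercyclic operator $T$ such that $T\oplus T$ is not cyclic. In particular $T$ does not satisfy the Hypercyclicity Criterion. The operator has the form $I+K$ with $K$ nuclear of arbitrarily small nuclear norm, its spectrum is $\{1\}$, and hypercyclic operators $A$ with $A\oplus A$ not cyclic are dense in $L(X)$ for the strong operator topology. The proof reduces the problem to the construction of one basis of the polynomial ring and rests on the fact that $(1+z)^b-q(z)$ has many roots of size $1/b$ when $q(0)\neq0$.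
\end{abstract}

\section{The question and the results}

Throughout, $\mathbb K$ is $\mathbb R$ or $\mathbb C$, $X$ is a separable Banach space over $\mathbb K$, and $L(X)$ is the algebra of bounded linear operators on $X$. A vector $x$ is \emph{hypercyclic} for $T\in L(X)$ if its orbit $\{T^nx:n\ge0\}$ is dense in $X$, and \emph{cyclic} if the linear span of the orbit, that is, $\{P(T)x:P\in\mathbb K[z]\}$, is dense. The operator $T$ is hypercyclic, or cyclic, if it has such a vector. Hypercyclic vectors are cyclic.

A dense orbit is hard to exhibit directly, and the following condition replaces it by three convergence statements. The operator $T$ \emph{satisfies the Hypercyclicity Criterion} if there are dense sets $X_0,Y_0\subseteq X$, an increasing sequence $(n_k)_{k\ge1}$ of positive integers and maps $S_{n_k}:Y_0\to X$, not necessarily linear or continuous, such that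
\begin{itemize}
\item[(i)] $T^{n_k}x\to0$ for every $x\in X_0$;
\item[(ii)] $S_{n_k}y\to0$ for every $y\in Y_0$;
\item[(iii)] $T^{n_k}S_{n_k}y\to y$ for every $y\in Y_0$.
\end{itemize}
For example, let $T$ be twice the backward shift on $\ell_p(\mathbb N)$, $1\le p<\infty$. Take for $X_0=Y_0$ the finitely supported sequences, $n_k=k$, and for $S_k$ the $k$-th power of half the forward shift: then $T^kx=0$ for large $k$, $\|S_ky\|=2^{-k}\|y\|$ and $T^kS_ky=y$.

The Criterion implies hypercyclicity. Given nonempty open sets $G$ and $H$, pick $x\in X_0\cap G$ and $y\in Y_0\cap H$; for large $k$ the point $x+S_{n_k}y$ lies in $G$ and $T^{n_k}$ maps it into $H$. So $\bigcup_nT^{-n}(H)$ is open and dense for each $H$ in a countable base, and the Baire category theorem gives a point whose orbit meets every $H$.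

The Criterion gives more, because one sequence $(n_k)$ serves all $x$ and $y$. If $T$ satisfies it, then $T\oplus T$, acting on $X\oplus X$ by $(x,y)\mapsto(Tx,Ty)$, satisfies it with $X_0\times X_0$, $Y_0\times Y_0$, the same $(n_k)$ and the maps $S_{n_k}\times S_{n_k}$. Hence
\begin{equation}\label{eq:criterion}
T\text{ satisfies the Criterion}\ \Longrightarrow\ T\oplus T\text{ is hypercyclic}\ \Longrightarrow\ T\oplus T\text{ is cyclic}.
\end{equation}
So the Criterion asks for two orbits that fill $X$ independently of each other, and one dense orbit does not obviously provide this. De la Rosa and Read constructed a Banach space with a hypercyclic operator that does not satisfy the Criterion, and Bayart and Matheron showed that such operators exist on $\ell_p(\mathbb N)$, $1\le p<\infty$, and on $c_0(\mathbb N)$. These are specific spaces, and the following question is taken from Augusto and Pellegrini \cite{AP}.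

\begin{quote}
\emph{Is there an infinite-dimensional separable Banach space on which every hypercyclic operator satisfies the Hypercyclicity Criterion?}
\end{quote}

One might guess that the answer is yes. A counterexample to the Criterion must reconcile a dense orbit with a rigid relation between any two orbits, and on $\ell_p$ there are coordinates and shifts with which to arrange this. On an arbitrary space there is no basis and no shift; what is at hand are multiples of the identity and absolutely convergent series of rank one operators. We show that these suffice. Recall that $K\in L(X)$ is \emph{nuclear} if $Kx=\sum_ng_n(x)y_n$ with $g_n\in X^*$, $y_n\in X$ and $\sum_n\|g_n\|\,\|y_n\|<\infty$; its \emph{nuclear norm} is the infimum of these sums over all such representations. A nuclear operator is a norm limit of finite rank operators, hence compact.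

\begin{theorem}\label{thm:main}
Let $X$ be an infinite-dimensional separable Banach space over $\mathbb K$ and let $\varepsilon>0$. There is a nuclear operator $K$ on $X$ with nuclear norm at most $\varepsilon$ such that $T=I+K$ is hypercyclic and $T\oplus T$ is not cyclic. In particular, $T$ does not satisfy the Hypercyclicity Criterion.
\end{theorem}

The last sentence follows from \eqref{eq:criterion}, and the answer to the question is no. Since a nonzero finite-dimensional space has no hypercyclic operator (Lemma~\ref{lem:eigen}), a separable Banach space $X\ne\{0\}$ carries a hypercyclic operator failing the Criterion if and only if $\dim X=\infty$.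

\begin{theorem}\label{thm:more}
Let $X$ be an infinite-dimensional separable Banach space over $\mathbb K$.
\begin{itemize}
\item[(1)] The operator $T$ of Theorem~\ref{thm:main} satisfies $\sigma(T)=\{1\}$, where for $\mathbb K=\mathbb R$ the spectrum is that of the complexification.
\item[(2)] The hypercyclic operators $A$ on $X$ such that $A\oplus A$ is not cyclic are dense in $L(X)$ for the strong operator topology.
\end{itemize}
\end{theorem}

Section~\ref{sec:obstructions} gives the mechanism that prevents $T\oplus T$ from being cyclic, and Section~\ref{sec:model} reduces Theorem~\ref{thm:main} to a statement about $\mathbb K[z]$, Theorem~\ref{thm:poly}. Section~\ref{sec:toy} works one step of the construction by hand. Sections~\ref{sec:roots}--\ref{sec:abc} prove Theorem~\ref{thm:poly}, and Section~\ref{sec:more} proves Theorem~\ref{thm:more}.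

\section{Adjoint eigenvectors and bilinear forms}\label{sec:obstructions}

Two elementary obstructions govern the problem: the first must be avoided, and the second must be present.

\begin{lemma}\label{lem:eigen}
Let $T\in L(X)$. If there are a nonzero continuous $\mathbb K$-linear map $g:X\to\mathbb C$ and $\mu\in\mathbb C$ with $g\circ T=\mu g$, then $T$ is not hypercyclic. In particular, no operator on a nonzero finite-dimensional space is hypercyclic.
\end{lemma}

\begin{proof}
The map $|g|:X\to[0,\infty)$ is continuous and onto, so a dense orbit would make the numbers $|g(T^nx)|=|\mu|^n|g(x)|$ dense in $[0,\infty)$. A monotone sequence is not dense in $[0,\infty)$. If $X=\mathbb K^N$ with $N\ge1$, take a complex eigenvector $w$ of the transpose of the matrix of $T$ and put $g(x)=\sum_iw_ix_i$.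
\end{proof}

\begin{lemma}\label{lem:form}
Let $T\in L(X)$. If there is a nonzero continuous bilinear form $B$ on $X\times X$ with $B(Tx,y)=B(x,Ty)$ for all $x,y$, then $T\oplus T$ is not cyclic.
\end{lemma}

\begin{proof}
Suppose that $(x,y)$ is cyclic for $T\oplus T$. The continuous linear functional $\Phi(u,v)=B(u,y)-B(x,v)$ on $X\oplus X$ vanishes on the orbit, because $B(T^nx,y)=B(x,T^ny)$. So $\Phi=0$, and $u=0$ gives $B(x,v)=0$ for all $v$. Then $B(T^nx,v)=B(x,T^nv)=0$ for all $n$ and $v$. Projecting onto the first coordinate shows that $x$ is cyclic for $T$, so $B=0$, a contradiction.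
\end{proof}

The two lemmas pull against each other. For the simplest form, $B(x,y)=g(x)g(y)$ with $0\ne g\in X^*$, the identity $g(Tx)g(y)=g(x)g(Ty)$ with $g(y)=1$ says that $g\circ T$ is a multiple of $g$, and Lemma~\ref{lem:eigen} excludes hypercyclicity. We need a form as in Lemma~\ref{lem:form} that produces no such $g$.

\section{Reduction to the polynomial ring}\label{sec:model}

If $e_0$ is cyclic for $K$, the map $P\mapsto P(K)e_0$ sends $\mathbb K[z]$ onto a dense subspace and turns $K$ into multiplication by $z$ and $(I+K)^ne_0$ into $(1+z)^n$. On $\mathbb K[z]$ the bilinear forms with $B(zx,y)=B(x,zy)$ are exactly the forms $\varphi(xy)$ with $\varphi$ a linear functional, since $B(x,y)=B(xy,1)$. We therefore look for a norm on $\mathbb K[z]$ and a functional $\varphi$ such that multiplication by $z$ is small, $(x,y)\mapsto\varphi(xy)$ is bounded, and the powers of $1+z$ are dense. The norm will be the $\ell_1$ norm with respect to a basis.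

Let $\mathcal Q$ be the countable set of polynomials $q$ with $q(0)\ne0$ and with coefficients in $\mathbb Q$ if $\mathbb K=\mathbb R$, in $\mathbb Q+i\mathbb Q$ if $\mathbb K=\mathbb C$. Fix a sequence $(q_k)_{k\ge1}$ that lists $\mathcal Q$, each element occurring infinitely often.

\begin{theorem}\label{thm:poly}
Let $0<\varepsilon\le1$. There are a basis $(p_n)_{n\ge0}$ of $\mathbb K[z]$ with $\deg p_n=n$ and $p_0=1$, and integers $b_k\ge1$, such that, with the coordinate functionals $p_n^*$, the norm $\|x\|_1=\sum_n|p_n^*(x)|$ and $\varphi=p_0^*$,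
\begin{itemize}
\item[(a)] $\sum_n\|zp_n\|_1\le\varepsilon$;
\item[(b)] $\sum_{n,\nu}|\varphi(p_np_\nu)|<\infty$;
\item[(c)] $\|(1+z)^{b_k}-q_k\|_1\to0$ as $k\to\infty$.
\end{itemize}
\end{theorem}

To transfer this to $X$ we use the theorem of Ovsepian and Pe{\l}czy\'nski \cite{OP}: an infinite-dimensional separable Banach space has sequences $e_n\in X$, $e_n^*\in X^*$ ($n\ge0$) and a constant $C$ such that $e_n^*(e_\nu)=\delta_{n\nu}$, the span of $(e_n)$ is dense, $\|e_n\|=1$ and $\|e_n^*\|\le C$. This is where the hypotheses on $X$ enter. The sequence $(e_n)$ need not be a basis, and for $x\in X$ we know only that the numbers $e_n^*(x)$ are bounded by $C\|x\|$. This is why (a) and (b) ask for summability: for $X=\ell_1$ with its unit vectors, bounds on $\sup_n\|zp_n\|_1$ and $\sup_{n,\nu}|\varphi(p_np_\nu)|$ would already make the formulas \eqref{eq:KB} below bounded.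

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:poly}]
Apply Theorem~\ref{thm:poly} with $\min(\varepsilon/C,1)$ in place of $\varepsilon$. Let $U:\mathbb K[z]\to X$ be the linear map with $Up_n=e_n$. Then $e_n^*(Ux)=p_n^*(x)$ and $\|Ux\|\le\|x\|_1$. For $x,y\in X$ put
\begin{equation}\label{eq:KB}
Kx=\sum_ne_n^*(x)\,U(zp_n),\qquad B(x,y)=\sum_{n,\nu}e_n^*(x)\,e_\nu^*(y)\,\varphi(p_np_\nu).
\end{equation}
By (a), $K$ is nuclear with nuclear norm at most $C\sum_n\|zp_n\|_1\le\varepsilon$. By (b), $|B(x,y)|\le C^2\|x\|\,\|y\|\sum_{n,\nu}|\varphi(p_np_\nu)|$, so $B$ is a continuous bilinear form. Expanding polynomials $x,y$ in the basis $(p_n)$ gives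
\[
KUx=U(zx),\qquad B(Ux,Uy)=\varphi(xy)\qquad(x,y\in\mathbb K[z]).
\]
Let $T=I+K$. Since $e_0=U1$, we have $T^ne_0=U((1+z)^n)$, and (c) gives $\|T^{b_k}e_0-Uq_k\|\to0$. Each $q\in\mathcal Q$ equals $q_k$ for infinitely many $k$, so $Uq$ lies in the closure of the orbit of $e_0$. For each $N$, the elements of $\mathcal Q$ of degree at most $N$ are dense in the finite-dimensional space of polynomials of degree at most $N$, on which $U$ is continuous. Hence $U\mathcal Q$ is dense in the span of $(e_n)$, and $e_0$ is hypercyclic for $T$.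

For polynomials $x,y$ we have $B(KUx,Uy)=\varphi(zxy)=B(Ux,KUy)$. By density and continuity $B(Kx,y)=B(x,Ky)$ on $X\times X$, and the same holds with $T$ in place of $K$. Finally $B(e_0,e_0)=\varphi(1)=1$, so $B\ne0$, and Lemma~\ref{lem:form} shows that $T\oplus T$ is not cyclic.
\end{proof}

\section{One step by hand}\label{sec:toy}

To make a polynomial $g$ small for $\|\cdot\|_1$ it is enough to declare $Mg$ a basis vector, with $M$ large. Doing this for $g=(1+z)^b-q$ gives (c), but it endangers (a) and (b). The vector $zp_{b-1}$ is a multiple of $z^b$ plus lower terms, and expressing $z^b$ through $g$ brings in all lower coefficients of $g$, which are large. Also $\varphi(p_b^2)=M^2\varphi(g^2)$ has no reason to be small. The remedy is to make small a \emph{divisor} $f$ of $g$ that is close to a power of $z$, together with many of its multiples $z^if$, and to let $\varphi$ vanish on these multiples. We show this for a constant target $q=c>0$ and $\deg f=1$.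

Let $\alpha=c^{1/b}-1$. This is a root of $(1+z)^b-c$, and $b\alpha\to\log c$. Let $M\ge1$ and $0<\omega\le1$ with $|\alpha|\le\omega/2$, and put
\[
p_0=1,\qquad p_{1+i}=M\omega^{-i}z^i(z-\alpha)\quad(i\ge0).
\]
The vectors $p_n$, $n\ge1$, span the ideal generated by $z-\alpha$, so $\varphi(x)=x(\alpha)$ and $\varphi(p_np_\nu)=0$ unless $n=\nu=0$. Multiplication by $z$ is small on each basis vector: $zp_0=\alpha p_0+M^{-1}p_1$ and $zp_n=\omega p_{n+1}$ for $n\ge1$. Write $(1+z)^b-c=(z-\alpha)h$ with $h=\sum_{j<b}(1+z)^j(1+\alpha)^{b-1-j}=\sum_jh_jz^j$. The $h_j$ are nonnegative and $\|z^j(z-\alpha)\|_1=\omega^j/M$, so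
\begin{equation}\label{eq:toyc}
\|(1+z)^b-c\|_1=\frac{h(\omega)}M=\frac{(1+\omega)^b-c}{M(\omega-\alpha)}\le\frac{2e^{\omega b}}{M\omega}.
\end{equation}
One target is reached if $M$ is large compared with $e^{\omega b}/\omega$. But $\sum_n\|zp_n\|_1=\infty$, and $\varphi((1+z)x)=(1+\alpha)\varphi(x)$ is the obstruction of Lemma~\ref{lem:eigen}. The ideal has to be abandoned after finitely many steps.

So keep $p_{1+i}$ only for $0\le i<d$, and start in degree $d+1$ with a new generator aimed at the next target. It will be very close to $z^{d+1}$; suppose for the moment that it equals $z^{d+1}$, that $p_{d+1}=M'z^{d+1}$, and that $\varphi$ vanishes on $z^l$ for $d<l\le2d$. On polynomials of degree at most $d$, $\varphi$ is still evaluation at $\alpha$. Two things have to be paid for.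

\emph{The transition.} With $\gamma=M\omega^{1-d}$ we have $zp_d=(\gamma/M')p_{d+1}-\gamma\alpha z^d$. The first term is small if $M'$ is chosen large afterwards. For the second, $z^d=\alpha^d+\sum_{j<d}\alpha^jz^{d-1-j}(z-\alpha)$ gives
\[
\gamma\alpha z^d=M\omega^2(\alpha/\omega)^{d+1}p_0+\alpha\sum_{j<d}(\alpha/\omega)^jp_{d-j}.
\]
The sum over $j$, with its factor $\alpha$, has norm at most $2|\alpha|$. The component on $p_0$ is small only if $(|\alpha|/\omega)^d$ beats $M$.

\emph{The products.} We have $p_{1+i}p_{1+j}=M^2\omega^{-i-j}z^{i+j}(z^2-2\alpha z+\alpha^2)$, and $\varphi$ discards the powers above $d$ and evaluates the rest at $\alpha$. The result is $0$ for $i+j\le d-2$ and for $i+j>d$; it is $-M^2\omega^2(\alpha/\omega)^{d+1}$ for $i+j=d-1$ and $M^2\omega^2(\alpha/\omega)^{d+2}$ for $i+j=d$. So $(|\alpha|/\omega)^d$ has to beat $M^2$ as well.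

Since $|\alpha|/\omega$ is of order $1/(\omega b)$ for $c\ne1$, these computations ask that
\[
d\omega,\qquad \frac{e^{\omega b}}{M\omega},\qquad M^2\Big(\frac{\text{const}}{\omega b}\Big)^d
\]
all be small, the first because the block contributes about $d\omega$ to (a). They are compatible: for a large integer $s$, the choice $b=s^6$, $\omega=s^{-4}$, $d=s^3$, $M=e^{s^3}$ gives $1/s$, $s^4e^{s^2-s^3}$ and $(\text{const}\cdot e^2/s^2)^{s^3}$.

One difficulty is now visible. As $d\omega$ is small and $\omega b$ is large, $d$ is much smaller than $b$. The computation \eqref{eq:toyc} used $\|z^jf\|_1\le\omega^j/M$ for all $j<b$, far beyond the end of the block. In the full construction this bound, up to a constant, must survive all later transitions, and these send some mass back to low degrees. Section~\ref{sec:abc} handles this with an auxiliary norm.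

\section{Small roots of $(1+z)^b-q$}\label{sec:roots}

At a general step the degree $m$ of the new generator is dictated by the past, and the generator has to be as close to $z^m$ as the past requires. So we need $m$ roots of $(1+z)^b-q$ that tend to $0$ as $b\to\infty$.

\begin{lemma}\label{lem:roots}
Let $q\in\mathbb K[z]$ with $q(0)\ne0$ and let $m\ge2$ be even. There are $R\ge1$ and $b_0$, depending only on $q$ and $m$, such that for every $b\ge b_0$ there is a monic $f\in\mathbb K[z]$ of degree $m$ that divides $(1+z)^b-q$ in $\mathbb K[z]$ and whose complex roots all have modulus at most $R/b$.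
\end{lemma}

\begin{proof}
Rescale: let $F_b(\zeta)=(1+\zeta/b)^b-q(\zeta/b)$ and $F(\zeta)=e^\zeta-q(0)$. The power series of $e^\zeta-(1+\zeta/b)^b$ has nonnegative coefficients, so its modulus on $|\zeta|\le t$ is at most $e^t-(1+t/b)^b\to0$. Hence $F_b\to F$ uniformly on compact sets. Since $q(0)\ne0$, $F$ has infinitely many zeros, all simple because $F'=e^\zeta\neq0$. Choose $m$ of them, $\zeta_1,\dots,\zeta_m$. If $\mathbb K=\mathbb R$, choose a set invariant under conjugation: the numbers $\log|q(0)|+i\pi l$ with $l=\pm2,\pm4,\dots,\pm m$ if $q(0)>0$, and with $l=\pm1,\pm3,\dots,\pm(m-1)$ if $q(0)<0$. Choose $0<\delta\le1$ such that the closed disks of radius $\delta$ about the $\zeta_j$ are disjoint and contain no other zero of $F$. Hurwitz's theorem says that if holomorphic functions $F_b$ converge to $F$ uniformly on compact sets and $F$ has no zero on a circle, then for large $b$ the functions $F_b$ and $F$ have the same number of zeros inside it, counted with multiplicity, and $F_b$ has none on it. So for $b\ge b_0$ each disk contains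 exactly one zero $\zeta_j(b)$ of $F_b$. Put $f(z)=\prod_j(z-\zeta_j(b)/b)$ and $R=1+\max_j|\zeta_j|$. The numbers $\zeta_j(b)/b$ are distinct roots of $(1+z)^b-q$, so $f$ divides it in $\mathbb C[z]$. If $\mathbb K=\mathbb R$, conjugation permutes the disks and preserves the zero set of $F_b$, so it permutes the $\zeta_j(b)$. Then $f$ is real, and so is the quotient.
\end{proof}

If $q(0)=0$ the limit $e^\zeta$ has no zeros, so for each fixed $R$ and large $b$ there is no root of modulus at most $R/b$; this is why $\mathcal Q$ excludes such $q$. The parity of $m$ is needed for $\mathbb K=\mathbb R$ and $q(0)<0$, when $F$ has no real zero.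

\section{The construction}\label{sec:construction}

\subsection*{Blocks}
We construct even integers $0=m_0<m_1<\cdots$, monic polynomials $f_k$ of degree $m_k$, and numbers $M_k\ge1$ and $0<\omega_k\le1$. With $d_k=m_{k+1}-m_k$ we put
\begin{equation}\label{eq:blocks}
p_{m_k+i}=M_k\,\omega_k^{-i}z^if_k\qquad(0\le i<d_k).
\end{equation}
Then $\deg p_n=n$, so $(p_n)$ is a basis. The $k$-th block is $I_k=\{m_k,\dots,m_{k+1}-1\}$, and
\begin{equation}\label{eq:Vk}
V_k:=\operatorname{span}(p_n)_{n\in I_k}=\{f_kg:\deg g<d_k\}
\end{equation}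
is a finite piece of the ideal generated by $f_k$; for $k\ge1$ the functional $\varphi$ vanishes on it. Let $E_k=\operatorname{span}(p_n)_{n<m_k}$, the space of polynomials of degree less than $m_k$, and let $\pi_k$ be the projection onto $E_k$ along $\operatorname{span}(p_n)_{n\ge m_k}$. Then $\|x\|_1=\|\pi_kx\|_1+\|x-\pi_kx\|_1$ and $|\varphi(x)|=|\varphi(\pi_kx)|\le\|\pi_kx\|_1$ for $k\ge1$. The restrictions of $\|\cdot\|_1$, $\varphi$ and $\pi_k$ to $E_{k+1}$ depend only on the blocks $0,\dots,k$.

Inside a block, $zp_n=\omega_kp_{n+1}$ for $m_k\le n<m_{k+1}-1$. At the end of a block, with $\gamma_k=M_k\omega_k^{1-d_k}$,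
\begin{equation}\label{eq:transition}
zp_{m_{k+1}-1}=\gamma_kz^{d_k}f_k=\frac{\gamma_k}{M_{k+1}}\,p_{m_{k+1}}+v_{k+1},\qquad v_{k+1}=\gamma_k(z^{d_k}f_k-f_{k+1}),
\end{equation}
and $v_{k+1}\in E_{k+1}$ because $z^{d_k}f_k$ and $f_{k+1}$ are monic of degree $m_{k+1}$.

For a monic $f$ let $x\bmod f$ be the remainder of $x$ on division by $f$, and let $\mathcal P_k$ be the set of pairs $(n,\nu)$ with $n\in I_k$ and $0\le\nu\le n$. If $d_{k+1}\ge m_{k+1}$, then
\begin{equation}\label{eq:products}
\varphi(p_np_\nu)=\varphi(p_np_\nu\bmod f_{k+1})\qquad((n,\nu)\in\mathcal P_k).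
\end{equation}
Indeed, the quotient $g$ of $p_np_\nu$ by $f_{k+1}$ has degree at most $2(m_{k+1}-1)-m_{k+1}<d_{k+1}$, so $f_{k+1}g\in V_{k+1}$.

Both $v_{k+1}$ and the right side of \eqref{eq:products} involve $f_{k+1}$, which is unknown when block $k$ is built. As in Section~\ref{sec:toy} we replace $f_{k+1}$ by $z^{m_{k+1}}$. Stage $k$ controls the provisional quantities
\[
v_{k+1}^\circ=\gamma_k(z^{d_k}f_k-z^{m_{k+1}})\in E_{k+1}\qquad\text{and}\qquad\varphi(p_np_\nu\bmod z^{m_{k+1}}),
\]
which depend only on the blocks $0,\dots,k$, and stage $k+1$ takes $f_{k+1}$ so close to $z^{m_{k+1}}$ that the true quantities differ little from them. Each stage also fixes a threshold $\theta_k>0$: the amount of mass that any later $v_i$ may have in $E_k$.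

\subsection*{Stage $0$}
Let $f_0=1$, $M_0=1$, $\omega_0=\varepsilon/8$, $d_0=2$ and $\theta_0=\omega_0/4$. Thus $m_1=2$, $p_0=1$, $p_1=\omega_0^{-1}z$ and $v_1^\circ=0$.

\subsection*{Stage $k\ge1$}
The earlier stages have fixed $m_k$, the polynomials $p_n$ with $n<m_k$, and $\omega_{k-1},\gamma_{k-1},\theta_{k-1}$. The following constants depend only on these data and on $q_k$: the numbers $R_k$ and $b_0$ of Lemma~\ref{lem:roots} for $q_k$ and $m_k$; a constant $C_k\ge1$ with
\begin{equation}\label{eq:Ck}
C_k^{-1}\sum_{j<m_k}|x_j|\le\Big\|\sum_{j<m_k}x_jz^j\Big\|_1\le C_k\sum_{j<m_k}|x_j|,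
\end{equation}
which exists because $\dim E_k<\infty$; the number $D_k=C_km_k^24^{m_k}$; and the sum $Q_k$ of the moduli of the coefficients of $q_k$. For an even integer $s=s_k\ge2$ with $s^6\ge b_0$ put
\[
b_k=s^6,\quad\omega_k=s^{-4},\quad d_k=s^3,\quad M_k=e^{s^3},\quad r_k=\frac{R_k}{b_k},\quad\theta_k=\frac{\omega_k^{m_k+1}}{4C_k},
\]
and let $f_k$ be the polynomial of Lemma~\ref{lem:roots} for $b=b_k$. Then $m_{k+1}=m_k+d_k$ is even, $\theta_k\le\omega_k/4$ and $r_k/\omega_k=R_k/s^2$. The coefficients of $f_k$ are, up to sign, elementary symmetric functions of roots of modulus at most $r_k$, so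
\begin{equation}\label{eq:coeff}
f_k=\sum_{u=0}^{m_k}a_uz^u,\qquad a_{m_k}=1,\qquad|a_u|\le\binom{m_k}{u}r_k^{m_k-u}\le2^{m_k}r_k^{m_k-u}.
\end{equation}
We impose three groups of conditions on $s$. The numerical conditions are
\begin{itemize}
\item[(N1)] $d_k\ge m_k$ and $s\ge2^{k+2}/\varepsilon$;
\item[(N2)] $\omega_k\le\theta_{k-1}$;
\item[(N3)] $\gamma_{k-1}/M_k\le\omega_{k-1}/2$;
\item[(N4)] $r_k/\omega_k\le4^{-m_k-3}$;
\item[(N5)] $2C_ke^{-s^3}s^{4m_k}(e^{2s^2}+Q_k)\le2^{-k}$.
\end{itemize}
The perturbation conditions compare $f_k$ with $z^{m_k}$: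
\begin{itemize}
\item[(P1)] $\|v_k-v_k^\circ\|_1\le\theta_{k-1}/2$;
\item[(P2)] $\displaystyle\sum_{(n,\nu)\in\mathcal P_{k-1}}\big|\varphi(p_np_\nu\bmod f_k)-\varphi(p_np_\nu\bmod z^{m_k})\big|\le2^{-k}$.
\end{itemize}
The conditions at the end of block $k$ bound the provisional quantities:
\begin{itemize}
\item[(E1)] $\|\pi_kv_{k+1}^\circ\|_1\le\theta_k/2$;
\item[(E2)] $\displaystyle\sum_{(n,\nu)\in\mathcal P_k}\big|\varphi(p_np_\nu\bmod z^{m_{k+1}})\big|\le2^{-k}$.
\end{itemize}

\begin{proposition}\label{prop:stage}
At stage $k\ge1$, all these conditions hold for every sufficiently large even $s$.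
\end{proposition}

For (N1)--(N5) this is read off from the definitions: all quantities of earlier stages are fixed, $d_k,M_k\to\infty$, $\omega_k\to0$, $r_k/\omega_k\to0$, and $e^{-s^3}$ beats $s^{4m_k}e^{2s^2}$. For (P1), $v_k-v_k^\circ=\gamma_{k-1}(z^{m_k}-f_k)$ has norm at most $\gamma_{k-1}C_k\sum_{u<m_k}|a_u|$ by \eqref{eq:Ck}, and this tends to $0$ by \eqref{eq:coeff} since $r_k\to0$. For (P2), the set $\mathcal P_{k-1}$, the products $p_np_\nu$ and the restriction of $\varphi$ to $E_k$ do not depend on $s$. Division by a monic polynomial uses only sums and products, so the coefficients of $x\bmod f_k$ are polynomial functions of the $a_u$, and $a_u\to0$ for $u<m_k$. Conditions (E1) and (E2) are different: the large factors $M_k$ and $\omega_k^{-d_k}$ themselves grow with $s$. They are the subject of the next section.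

\section{Estimates at the end of a block}\label{sec:end}

Fix $k\ge1$ and an even $s$ for which (N1) and (N4) hold. Drop the index $k$ from $m_k,d_k,M_k,\omega_k,r_k,f_k,\pi_k,C_k,D_k,R_k$ and put
\[
\eta=\frac{2r}{\omega}=\frac{2R}{s^2}.
\]
By (N4), $\eta\le1/2$, hence also $2r\le1$. The provisional quantities are combinations of monomials $z^l$ with $l<m+d$, so we expand these in the basis. The point is that the part of $z^l$ in $E_k$ decays like $(2r)^l$, much faster than the rate $\omega^l$ of the weights in \eqref{eq:blocks}.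

\begin{lemma}\label{lem:powers}
For $m\le l<m+d$,
\begin{equation}\label{eq:powers}
\|\pi z^l\|_1\le D(2r)^{l-m},\qquad\|z^l-\pi z^l\|_1\le2^{m+1}M^{-1}\omega^{l-m}.
\end{equation}
For $0\le l<m+d$,
\begin{equation}\label{eq:phipowers}
|\varphi(z^l)|\le D(2r)^{l-m}.
\end{equation}
\end{lemma}

\begin{proof}
Let $\alpha_1,\dots,\alpha_m$ be the roots of $f$. For $|z|>r$,
\[
\frac{z^l}{f}=z^{l-m}\prod_{t=1}^m\Big(1-\frac{\alpha_t}z\Big)^{-1}=\sum_{j\ge0}H_jz^{l-m-j},
\]
where $H_j$ is the sum of all monomials of degree $j$ in $\alpha_1,\dots,\alpha_m$. There are $\binom{m+j-1}j\le2^{m+j}$ such monomials, so $|H_j|\le2^m(2r)^j$. Put $H_j=0$ for $j<0$. For $m\le l<m+d$ the quotient of $z^l$ by $f$ is the polynomial part $S_l=\sum_{j=0}^{l-m}H_jz^{l-m-j}$. Its degree is less than $d$, so $fS_l\in V_k$ by \eqref{eq:Vk}, and therefore $z^l-\pi z^l=fS_l$.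

For $i<m$, the coefficient of $z^i$ in $\pi z^l=z^l-fS_l$ is $-\sum_{u\le i}a_uH_{l-m-i+u}$. There are at most $m$ terms, and by \eqref{eq:coeff} each nonzero term has modulus at most $2^mr^{m-u}2^m(2r)^{l-m-i+u}\le4^m(2r)^{l-i}\le4^m(2r)^{l-m}$. Summing over $i<m$ and using \eqref{eq:Ck} gives the first bound. Since $z^jf=M^{-1}\omega^jp_{m+j}$ for $j<d$,
\[
\|fS_l\|_1=M^{-1}\sum_{j=0}^{l-m}|H_j|\,\omega^{l-m-j}\le M^{-1}\omega^{l-m}2^m\sum_{j\ge0}\eta^j\le2^{m+1}M^{-1}\omega^{l-m}.
\]
For $l\ge m$, \eqref{eq:phipowers} follows from $|\varphi(z^l)|\le\|\pi z^l\|_1$. For $l<m$ we have $|\varphi(z^l)|\le\|z^l\|_1\le C\le D$ and $(2r)^{l-m}\ge1$.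
\end{proof}

\begin{lemma}\label{lem:v}
$\|v_{k+1}^\circ-\pi v_{k+1}^\circ\|_1\le\omega/8$ and $\|\pi v_{k+1}^\circ\|_1\le m2^mD\,\omega M\eta^d$.
\end{lemma}

\begin{proof}
We have $v_{k+1}^\circ=M\omega^{1-d}\sum_{i<m}a_iz^{d+i}$, and $m\le d+i<m+d$ because $d\ge m$. By \eqref{eq:coeff} and the second bound in \eqref{eq:powers}, in which $M^{-1}$ cancels $M$,
\[
\|v_{k+1}^\circ-\pi v_{k+1}^\circ\|_1\le\omega^{1-d}\sum_{i<m}2^mr^{m-i}\,2^{m+1}\omega^{d+i-m}=2^{2m+1}\omega\sum_{i<m}\Big(\frac r\omega\Big)^{m-i}.
\]
The last sum is at most $2r/\omega$, so the bound is $4^{m+1}r\le\omega/16$ by (N4). By the first bound in \eqref{eq:powers},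
\[
\|\pi v_{k+1}^\circ\|_1\le M\omega^{1-d}\sum_{i<m}2^m(2r)^{m-i}D(2r)^{d+i-m}=m2^mD\,\omega M\eta^d.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:prod}
For every $(n,\nu)\in\mathcal P_k$,
\[
|\varphi(p_np_\nu\bmod z^{m+d})|\le(m+1)^24^mCD\,M^2\eta^{d-m}.
\]
\end{lemma}

\begin{proof}
Write $n=m+i$ with $0\le i<d$. Reduction modulo $z^{m+d}$ discards the powers $z^l$ with $l\ge m+d$, and \eqref{eq:phipowers} applies to the others.

Suppose first that $\nu<m$, so $p_np_\nu=M\omega^{-i}f\cdot z^ip_\nu$. If $i+\nu<d$, the product lies in $V_k\subset E_{k+1}$, it equals its remainder, and $\varphi$ vanishes on it. Otherwise $i\ge d-m$. Write $p_\nu=\sum_tc_tz^t$; then $\sum_t|c_t|\le C\|p_\nu\|_1=C$ by \eqref{eq:Ck}. By \eqref{eq:coeff} and \eqref{eq:phipowers}, the left side of the lemma is at most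
\[
M\omega^{-i}\sum_{u\le m}\sum_t2^m(2r)^{m-u}|c_t|\,D(2r)^{i+u+t-m}\le(m+1)2^mCD\,M\eta^i,
\]
because the powers of $2r$ combine to $(2r)^{i+t}\le(2r)^i$.

Suppose next that $\nu=m+j$ with $0\le j\le i$, so $p_np_\nu=M^2\omega^{-i-j}f\cdot z^{i+j}f$. If $i+j+m<d$, the product lies in $V_k$ and the left side is $0$. Otherwise $i+j\ge d-m$, and the left side is at most
\[
M^2\omega^{-i-j}\sum_{u,t\le m}4^m(2r)^{2m-u-t}D(2r)^{i+j+u+t-m}\le(m+1)^24^mD\,M^2\eta^{i+j},
\]
because the powers of $2r$ combine to $(2r)^{i+j+m}\le(2r)^{i+j}$. In both cases the exponent of $\eta\le1$ is at least $d-m$, and $C,M\ge1$.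
\end{proof}

\begin{proof}[End of the proof of Proposition~\ref{prop:stage}]
The constants $m,C,D,R$ do not depend on $s$. Take $s$ so large that $e^2\eta\le1/2$. Since $M=e^d$, we have $M\eta^d\le M^2\eta^d=(e^2\eta)^d\le2^{-s^3}$. By Lemma~\ref{lem:v}, $\|\pi v^\circ_{k+1}\|_1\le m2^mD\,2^{-s^3}$, while $\theta_k/2=s^{-4(m+1)}/(8C)$ decays only like a power of $s$; this gives (E1) for large $s$. The set $\mathcal P_k$ has at most $(m+d)^2\le4s^6$ elements and $\eta^{-m}\le s^{2m}$, so by Lemma~\ref{lem:prod} the sum in (E2) is at most $4s^{6+2m}(m+1)^24^mCD\,2^{-s^3}$, which tends to $0$.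
\end{proof}

\section{Proof of Theorem~\ref{thm:poly}}\label{sec:abc}

By Proposition~\ref{prop:stage} the construction runs through all stages. By (N2) and $\theta_k\le\omega_k/4$ we have $\omega_k\le\theta_{k-1}\le\omega_{k-1}/4$ for $k\ge1$, so $(\omega_k)$ and $(\theta_k)$ are decreasing. We first pass from $v_i^\circ$ to $v_i$.

\begin{lemma}\label{lem:truev}
$\|v_{k+1}\|_1\le\omega_k/2$ for all $k\ge0$, and for all $i>k\ge1$,
\begin{equation}\label{eq:truev}
\|v_i-\pi_kv_i\|_1\le\omega_k/4,\qquad\|\pi_kv_i\|_1\le\theta_k.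
\end{equation}
\end{lemma}

\begin{proof}
Let $k\ge1$ and $i=k+1$. By (P1) at stage $k+1$, $\|v_{k+1}-v_{k+1}^\circ\|_1\le\theta_k/2\le\omega_k/8$. Adding this to the first bound of Lemma~\ref{lem:v} and to (E1) gives \eqref{eq:truev}, and then $\|v_{k+1}\|_1\le\omega_k/4+\theta_k\le\omega_k/2$. For $k=0$, $v_1^\circ=0$ and (P1) give $\|v_1\|_1\le\theta_0/2\le\omega_0/2$. For $i\ge k+2$, the first assertion and (N2) give $\|v_i\|_1\le\omega_{i-1}/2\le\theta_{i-2}/2\le\theta_k\le\omega_k/4$, which implies both bounds in \eqref{eq:truev}.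
\end{proof}

\subsection*{Property (a)}
By \eqref{eq:transition}, (N3) at stage $k+1$ and Lemma~\ref{lem:truev},
\[
\sum_{n\in I_k}\|zp_n\|_1\le(d_k-1)\omega_k+\frac{\omega_k}2+\frac{\omega_k}2=d_k\omega_k.
\]
This is $\varepsilon/4$ for $k=0$ and $1/s_k\le2^{-k-2}\varepsilon$ for $k\ge1$, by (N1). The total is at most $\varepsilon/2$.

\subsection*{Property (b)}
By (N1) at stage $k+1$, formula \eqref{eq:products} holds. By (P2) at stage $k+1$ and (E2) at stage $k$, $\sum_{\mathcal P_k}|\varphi(p_np_\nu)|\le2^{-k-1}+2^{-k}$ for $k\ge1$, and $\mathcal P_0$ is finite. The sets $\mathcal P_k$ cover all pairs with $\nu\le n$, and $\varphi(p_np_\nu)$ is symmetric in $n$ and $\nu$.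

\subsection*{Property (c)}
Fix $k\ge1$ and write $m,\omega,r,s,M$ for $m_k,\omega_k,r_k,s_k,M_k$. We need $\|z^jf_k\|_1\le C_k\omega^j/M$ for all $j\ge0$. The norm $\|\cdot\|_1$ is not suited to an induction on $j$: once $j\ge d_k$, the vectors $v_i$ bring in components in $E_k$, and there multiplication by $z$ contracts only at the rates of the earlier stages; for instance $\|zp_0\|_1=\omega_0$. We therefore renorm $E_k$ so that $z$ shifts $1,z,\dots,z^{m-1}$ with the factor $\omega$ too. For $x=\sum_{j<m}x_jz^j+\sum_{n\ge m}x_np_n$ let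
\[
\|x\|_{(k)}=\sum_{j<m}|x_j|\,\omega^{j-m}+\sum_{n\ge m}|x_n|.
\]
By \eqref{eq:Ck} and $1\le\omega^{j-m}\le\omega^{-m}$,
\begin{equation}\label{eq:compare}
\|x\|_1\le C_k\|x\|_{(k)},\qquad\|x\|_{(k)}\le\|x-\pi_kx\|_1+\omega^{-m}C_k\|\pi_kx\|_1.
\end{equation}
The price is the factor $\omega^{-m}C_k$ on $E_k$, and $\theta_k$ was defined so that $\omega^{-m}C_k\theta_k=\omega/4$.

\begin{lemma}\label{lem:contraction}
$\|zx\|_{(k)}\le\omega\|x\|_{(k)}$ for all $x\in\mathbb K[z]$.
\end{lemma}

\begin{proof}
The norm is a weighted $\ell_1$ norm for the basis formed by $z^j$ ($j<m$) and $p_n$ ($n\ge m$), so by the triangle inequality it suffices to treat basis vectors.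

For $x=z^j$ with $j<m-1$, both sides equal $\omega^{j+1-m}$.

For $x=z^{m-1}$ the right side is $1$. From $z^m=M^{-1}p_m-\sum_{u<m}a_uz^u$, \eqref{eq:coeff}, $M\ge2$ and (N4),
\[
\|z^m\|_{(k)}\le M^{-1}+2^m\sum_{u<m}\Big(\frac r\omega\Big)^{m-u}\le\frac12+2^{m+1}\frac r\omega\le1.
\]

For $x=p_n$ with $n\in I_i$, $i\ge k$ and $n\ne m_{i+1}-1$, we have $\|zp_n\|_{(k)}=\omega_i\le\omega$.

For $x=p_{m_i-1}$ with $i\ge k+1$, formula \eqref{eq:transition}, (N3) at stage $i$, \eqref{eq:compare} and \eqref{eq:truev} give
\[
\|zx\|_{(k)}\le\frac{\gamma_{i-1}}{M_i}+\|v_i-\pi_kv_i\|_1+\omega^{-m}C_k\|\pi_kv_i\|_1\le\frac{\omega_{i-1}}2+\frac\omega4+\frac\omega4\le\omega.\qedhere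
\]
\end{proof}

Since $\|f_k\|_{(k)}=1/M$, Lemma~\ref{lem:contraction} and \eqref{eq:compare} give the required bound on $\|z^jf_k\|_1$. Write $(1+z)^{b_k}-q_k=h f_k$ with $h=\sum_jh_jz^j\in\mathbb K[z]$. In \eqref{eq:toyc} the quotient was explicit; here we bound it on the circle $|z|=2\omega\le1$, which stays away from the roots of $f_k$. On this circle $|f_k|\ge(2\omega-r)^m\ge\omega^m$ and $|(1+z)^{b_k}-q_k|\le e^{2\omega b_k}+Q_k=e^{2s^2}+Q_k$. Cauchy's estimate $|h_j|\le(2\omega)^{-j}\max_{|z|=2\omega}|h|$ gives $|h_j|\,\omega^j\le2^{-j}\omega^{-m}(e^{2s^2}+Q_k)$. Therefore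
\[
\|(1+z)^{b_k}-q_k\|_1\le\sum_j|h_j|\,\|z^jf_k\|_1\le\frac{C_k}M\sum_j|h_j|\,\omega^j\le2C_ke^{-s^3}s^{4m}(e^{2s^2}+Q_k),
\]
which is at most $2^{-k}$ by (N5). This proves (c) and completes the proofs of Theorems~\ref{thm:poly} and~\ref{thm:main}. \qed

\section{The spectrum and density in the strong operator topology}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(1)]
For $\mathbb K=\mathbb R$ let $X_{\mathbb C}=X\oplus iX$ and $K_{\mathbb C}(x+iy)=Kx+iKy$; for $\mathbb K=\mathbb C$ let $X_{\mathbb C}=X$ and $K_{\mathbb C}=K$. The operator $K_{\mathbb C}$ is compact and $\dim X_{\mathbb C}=\infty$, so $K_{\mathbb C}$ is not invertible, since otherwise the identity would be compact. Thus $0\in\sigma(K_{\mathbb C})$. By the Riesz--Schauder theory, a nonzero point $\lambda$ of the spectrum of a compact operator is an eigenvalue of the adjoint, so there would be a nonzero $g\in(X_{\mathbb C})^*$ with $g\circ K_{\mathbb C}=\lambda g$. The restriction of $g$ to $X$ is $\mathbb K$-linear and continuous, it is nonzero because $X$ spans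 $X_{\mathbb C}$ over $\mathbb C$, and $g\circ T=(1+\lambda)g$ on $X$. This contradicts Lemma~\ref{lem:eigen}. Hence $\sigma(K_{\mathbb C})=\{0\}$ and $\sigma(T)=\{1\}$.
\end{proof}

For the second part, recall that a base of neighborhoods of $A\in L(X)$ in the strong operator topology is given by the sets $\{A':\|A'x_i-Ax_i\|<\delta,\ 1\le i\le N\}$. Hypercyclicity of $T$ and non-cyclicity of $T\oplus T$ are preserved under similarity, and a similarity can prescribe the action on finitely many vectors.

\begin{proof}[Proof of Theorem~\ref{thm:more}(2)]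
Let $A\in L(X)$, $\delta>0$ and $x_1,\dots,x_N\in X$. Replacing the $x_i$ by a basis of their span and shrinking $\delta$, we may assume that they are linearly independent. A finite-dimensional subspace of $X$ is closed and proper, so its complement is dense. Hence we can choose successively $y_1,\dots,y_N$ with $\|y_i-Ax_i\|<\delta$ and $y_i\notin\operatorname{span}(x_1,\dots,x_N,y_1,\dots,y_{i-1})$, and the $2N$ vectors $x_i,y_i$ are linearly independent. Let $T$ be as in Theorem~\ref{thm:main}, with hypercyclic vector $e_0$. The vectors $T^je_0$, $j\ge0$, are linearly independent: otherwise some $T^je_0$ is a combination of the preceding ones, and the whole orbit lies in their span, which is closed and proper.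

Let $G$ be the span of all $x_i$, $y_i$, $T^{2i}e_0$, $T^{2i+1}e_0$ with $1\le i\le N$. Completing both independent families to bases of $G$, we obtain an automorphism of $G$ with $x_i\mapsto T^{2i}e_0$ and $y_i\mapsto T^{2i+1}e_0$. By the Hahn--Banach theorem the finite-dimensional space $G$ has a closed complement; extending by the identity on it gives an invertible $S\in L(X)$. Let $A'=S^{-1}TS$. Then $S^{-1}e_0$ is hypercyclic for $A'$, and $A'\oplus A'$ is similar to $T\oplus T$ through $S\oplus S$, so it is not cyclic. Finally $A'x_i=S^{-1}T^{2i+1}e_0=y_i$, so $\|A'x_i-Ax_i\|<\delta$ for all $i$.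
\end{proof}

\begin{thebibliography}{9}

\bibitem{AP}
Andr\'e Augusto and Leonardo Pellegrini, \emph{Relationships between Cyclic and Hypercyclic Operators}, arXiv:2002.01613 (2020).

\bibitem{OP}
Ovsepian and Pe{\l}czy\'nski, Studia Math. 54 (1975), 149--159.

\end{thebibliography}
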